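# Normal operators with one corner of rank one and the opposite corner injective with dense range

## A four-by-four matrix with corners of rank one and rank two

Let $K=\mathrm{diag}(1,-1,i,2i)$ act on $\mathbb C^4$. Think of a vector in $\mathbb C^4$ as a function on the set $S=\{1,-1,i,2i\}$. Then $K$ is multiplication by $z$ and $K^*$ is multiplication by $\bar z$. Let $M$ be the space of polynomials of degree at most $1$, restricted to $S$:
$$M=\mathrm{span}\{\mathbf 1,z\},\qquad \mathbf 1=(1,1,1,1),\quad z=(1,-1,i,2i).$$
Let $P$ be the orthogonal projection onto $M$. We compare the two off-diagonal corners of $K$: the corner $C=(I-P)KP$, which measures how far $K$ moves $M$ out of itself, and $B=PK(I-P)$. It is convenient to look at $B$ through its adjoint $B^*=(I-P)K^*P$, which measures how far $K^*$ moves $M$ out of itself.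

Under $K$ we have $\mathbf 1\mapsto z\in M$ and $z\mapsto z^2=(1,1,-1,-4)$. So only one dimension leaves $M$, and $\mathrm{rank}\,C\le 1$. In fact $z^2\notin M$, because a polynomial of degree exactly two has at most two zeros, so $z^2-a-bz$ cannot vanish at four points. Hence $\mathrm{rank}\,C=1$.

Under $K^*$ we have $\mathbf 1\mapsto \bar z$ and $z\mapsto |z|^2$. So $B^*:M\to M^\perp$ is injective exactly when no nontrivial combination of $\bar z$ and $|z|^2$ lies in $M$. It is enough that $\mathbf 1,z,\bar z,|z|^2$ be linearly independent on $S$. Suppose
$$\alpha+\beta z+\gamma\bar z+\delta|z|^2=0\quad\text{on }S.$$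
The points $1$ and $-1$ give $\alpha+\delta=0$ and $\beta+\gamma=0$. The point $i$ gives $\alpha+\delta+i(\beta-\gamma)=0$, so $\beta=\gamma$, and therefore $\beta=\gamma=0$. The point $2i$ gives $\alpha+4\delta=0$, so $\delta=\alpha=0$. Thus $B^*$ is an invertible map between two-dimensional spaces, and so is $B$.

So this normal matrix has one corner of rank $1$ and the opposite corner invertible of rank $2$. The position of the eigenvalues matters: for $\mathrm{diag}(1,-1,i,-i)$ and the same recipe for $M$, we have $|z|^2=\mathbf 1\in M$ on the four points, so $B^*z=0$ and $B$ is not invertible.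

The recipe goes further in finite dimensions. With $2n$ points and polynomials of degree at most $n-1$, still only the top power leaves $M$ under $K$, so $\mathrm{rank}\,C\le1$, while for well-placed points $B$ is an invertible $n\times n$ matrix. How does this contrast behave in infinite dimensions, for a compact normal operator? A compact operator between infinite-dimensional spaces is never invertible, so we ask for the next best thing.

**Definition.** A *quasiaffinity* is a bounded operator that is injective and has dense range.

For example, $\mathrm{diag}(1,\tfrac12,\tfrac13,\dots)$ on $\ell^2$ is a quasiaffinity: it is injective and its range contains all finitely supported sequences. It is not invertible.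

Throughout, $\mathcal H$ is a complex, separable, infinite-dimensional Hilbert space, $\mathcal B(\mathcal H)$ is the algebra of bounded operators on it, and *projection* means orthogonal projection, $P=P^2=P^*$. The corner $PK(I-P)$ is regarded as an operator from $\mathrm{ran}(I-P)$ to $\mathrm{ran}\,P$. The question, posed in the paper of Marcoux, Radjavi and Zhang, "Normal operators with highly incompatible off-diagonal corners", arXiv:1908.07024 (2019), is this:

*Do there exist a compact, normal operator $K\in\mathcal B(\mathcal H)$ and a projection $P\in\mathcal B(\mathcal H)$ such that $\mathrm{rank}\,(I-P)KP<\infty$ and $PK(I-P)$ is a quasiaffinity?*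

The answer is yes. One can take $\mathrm{rank}\,(I-P)KP=1$ and $K$ diagonal with simple eigenvalues $\{1/n\}_{n\ge1}\cup\{i/n\}_{n\ge1}$.

## The two corners have equal Hilbert–Schmidt norm

For a projection $P$ put $M=\mathrm{ran}\,P$ and write, with respect to $M\oplus M^\perp$,
$$K=\begin{pmatrix}A&B\\ C&D\end{pmatrix},\qquad B=PK(I-P),\quad C=(I-P)KP .$$
An operator has dense range exactly when its adjoint is injective. So $B:M^\perp\to M$ is a quasiaffinity if and only if $B$ and $B^*=(I-P)K^*P:M\to M^\perp$ are both injective. For $x\in M$, $B^*x=0$ means $K^*x\in M$; for $y\in M^\perp$, $By=0$ means $Ky\in M^\perp$. Hence $B$ is a quasiaffinity if and only if both of the following hold.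

* (Q1) If $x\in M$ and $K^*x\in M$, then $x=0$.
* (Q2) If $y\in M^\perp$ and $Ky\in M^\perp$, then $y=0$.

If $K$ is self-adjoint, then $B=C^*$, so the two corners have the same rank. A quasiaffinity $B$ forces $M$ and $M^\perp$ to have the same dimension, by the polar decomposition; both are then infinite-dimensional, and $B$ has infinite rank. So no self-adjoint $K$ will do. For normal $K$ the ranks can differ, as in our $4\times4$ example, but the following rigidity remains.

**Proposition 1.** For every compact normal $K$ and every projection $P$, $\|PK(I-P)\|_2=\|(I-P)KP\|_2$ (Hilbert–Schmidt norms, in $[0,\infty]$). Hence the rank in the question can never be $0$, and whenever it is finite, $PK(I-P)$ is automatically Hilbert–Schmidt.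

In finite dimensions this is a trace computation. Comparing $(1,1)$ entries in $K^*K=KK^*$ gives
$$A^*A+C^*C=AA^*+BB^*, \tag{1}$$
and since $\mathrm{tr}\,A^*A=\mathrm{tr}\,AA^*$, taking traces gives $\|C\|_2=\|B\|_2$. In infinite dimensions those two traces may be infinite and cannot be cancelled. Compactness cannot be dropped: for the bilateral shift $Ue_j=e_{j+1}$ ($j\in\mathbb Z$), which is normal, and $M=\overline{\mathrm{span}}\{e_j:j\ge0\}$, we have $C=0$, while $B$ sends $e_{-1}$ to $e_0$ and has rank one.

*Proof.* We cancel the two traces on finite sets of vectors and control the leftover. We use the Ky Fan inequality: if $s_1\ge s_2\ge\cdots$ are the singular values of a compact operator $A$ (padded with zeros if there are only finitely many), then $\sum_{j\le N}\|Ae_j\|^2\le\sum_{j\le N}s_j^2$ for any orthonormal $e_1,\dots,e_N$.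

By (1), every unit vector $e\in M$ satisfies
$$\|B^*e\|^2=\|Ae\|^2-\|A^*e\|^2+\|Ce\|^2. \tag{2}$$
Choose an orthonormal basis of $M$ consisting of eigenvectors of the compact positive operator $AA^*$; its nonzero eigenvalues, with multiplicity, are the nonzero $s_j^2$. Let $F_n$ consist of the basis vectors for the $n$ largest nonzero eigenvalues (all such vectors, if there are fewer than $n$), and let $G$ be a finite set of basis vectors lying in $\ker AA^*$. Then $\sum_{e\in F_n}\|A^*e\|^2=\sum_{j\le n}s_j^2$ and $A^*e=0$ for $e\in G$. Since $F_n\cup G$ has at most $n+|G|$ elements, Ky Fan gives $\sum_{e\in F_n\cup G}\|Ae\|^2\le\sum_{j\le n+|G|}s_j^2$. Summing (2),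
$$\sum_{e\in F_n\cup G}\|B^*e\|^2\le\sum_{n<j\le n+|G|}s_j^2+\|C\|_2^2 .$$
The first sum on the right is at most $|G|\,s_{n+1}^2$, which tends to $0$ as $n\to\infty$ with $G$ fixed, since $A$ is compact. So the sum of $\|B^*e\|^2$ over all basis vectors outside $\ker AA^*$ together with $G$ is at most $\|C\|_2^2$. Letting $G$ exhaust the basis vectors in $\ker AA^*$, we get $\|B\|_2=\|B^*\|_2\le\|C\|_2$.

Now apply this to the compact normal operator $K^*$, for which $PK^*(I-P)=C^*$ and $(I-P)K^*P=B^*$. The result is $\|C\|_2\le\|B\|_2$.

If $C=0$, then $B=0$. The zero operator $M^\perp\to M$ is injective only if $M^\perp=0$ and has dense range only if $M=0$; since $\mathcal H\ne0$, it is not a quasiaffinity. If $C$ has finite rank, then $\|C\|_2<\infty$, so $B$ is Hilbert–Schmidt. $\square$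

The argument did not use that $\mathcal H$ is infinite-dimensional, only that it is nonzero. We shall also apply it in finite-dimensional spaces.

## Relations $\bar z\,p(z)=q(z)$ and generic sets

In the $4\times4$ example, $B$ was invertible because no nonzero function $\bar z p(z)-q(z)$ with $\deg p,\deg q\le1$ vanished on the spectrum. For $n\ge1$ define
$$W_n=\{\bar z\,p(z)-q(z):\ p,q\in\mathbb C[z],\ \deg p,\deg q\le n-1\},$$
a space of functions on $\mathbb C$. The monomials $z^k\bar z^l$ are linearly independent as functions. Indeed, if $\sum c_{kl}z^k\bar z^l=0$, put $z=\rho e^{i\theta}$ and compare Fourier coefficients in $\theta$: for each $d$, $\sum_{k-l=d}c_{kl}\rho^{k+l}=0$ for all $\rho>0$, and for fixed $d$ the exponents $k+l$ are distinct, so all $c_{kl}=0$. Hence $\dim W_n=2n$, and $\bar zp-q$ is the zero function only if $p=q=0$. Clearly $W_n\subset W_{n+1}$. Also, if $f=\bar zp-q\ne0$ lies in $W_n$ and $g(z)$ is a nonzero polynomial, then $fg=\bar z\,pg-qg$ is a nonzero element of some $W_N$.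

**Definition.** A set $\Lambda\subset\mathbb C$ is *generic* if no nonzero $f\in\bigcup_nW_n$ vanishes identically on $\Lambda$.

A subset of a line is not generic, since a line satisfies an equation $\bar z=az+b$. A subset of a circle is not generic either: $|z-c|^2=\rho^2$ reads
$$\bar z(z-c)-(\bar c z-|c|^2+\rho^2)=0 .$$
By contrast, two lines together can carry a generic set: see the proof of Corollary 3 below.

We use the following simple facts. A superset of a generic set is generic. A generic set is infinite, because a finite set $F$ is annihilated by the polynomial $\prod_{s\in F}(z-s)$. If $\Lambda$ is generic and $F$ is finite, then $\Lambda\setminus F$ is generic: if $f\ne0$ in $\bigcup_n W_n$ vanished on $\Lambda\setminus F$, then the nonzero element $f\prod_{s\in F}(z-s)$ would vanish on $\Lambda$.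

**Theorem 2.** Let $\Lambda\subset\mathbb C$ be a bounded countable generic set, and let $K$ be the diagonal operator $Ke_\lambda=\lambda e_\lambda$ on $\ell^2(\Lambda)$. There is a projection $P$ such that $\mathrm{rank}\,(I-P)KP=1$ and $PK(I-P)$ is a quasiaffinity.

**Corollary 3.** Let $a_n,b_n>0$ be strictly decreasing to $0$. The compact normal operator with simple eigenvalues $\{a_n\}\cup\{ib_n\}$ admits a projection $P$ with $\mathrm{rank}\,(I-P)KP=1$ and $PK(I-P)$ a quasiaffinity. In particular $K$ may have singular values decaying as fast as one wishes.

*Proof of Corollary 3 from Theorem 2.* The set $\Lambda=\{a_n\}\cup\{ib_n\}$ is bounded and countable, and the diagonal operator is compact because its eigenvalues tend to $0$. We check that $\Lambda$ is generic. Suppose $\bar zp-q$ vanishes on $\Lambda$. On $\{a_n\}$ we have $\bar z=z$, so the polynomial $zp(z)-q(z)$ has infinitely many zeros and $zp=q$. On $\{ib_n\}$ we have $\bar z=-z$, so in the same way $-zp=q$. Hence $p=q=0$.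

For the last sentence: given a decreasing sequence $\eta_j>0$, choose $a_n,b_n\le\eta_{2n}$. All singular values except the $2n-2$ numbers $a_1,\dots,a_{n-1},b_1,\dots,b_{n-1}$ are at most $\eta_{2n}$, so the $(2n-1)$-st and the $2n$-th are at most $\eta_{2n}\le\eta_{2n-1}$. $\square$

The choice $a_n=b_n=1/n$ answers the question. By Proposition 1, rank $1$ is the least possible, and it is attained. Genericity turns out to be exactly the right condition:

**Theorem 4.** Let $K$ be an injective compact normal operator on $\mathcal H$ and $r\ge1$ an integer. The following are equivalent: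

1. there is a projection $P$ with $\mathrm{rank}\,(I-P)KP=r$ and $PK(I-P)$ a quasiaffinity;
2. every eigenvalue of $K$ has multiplicity at most $r$, and the set $\sigma_p(K)$ of eigenvalues is generic.

For compact normal $K$ that is not assumed injective: (1) still implies that all nonzero eigenvalues have multiplicity $\le r$ and that $\sigma_p(K)$ is generic; and (2) (with $\dim\ker K\le r$ included) still implies (1).

No complete classification is claimed when $\dim\ker K>r$.

## Direct sums and Krylov spaces fail

There are two natural ways to pass from the $4\times4$ example to infinite dimensions. Both fail, for instructive reasons.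

*Direct sums.* Split the eigenvalues into well-placed quadruples, use the recipe on each $4$-dimensional block $K_j$ with projection $P_j$, and put $P=\bigoplus_jP_j$. Then $B=\bigoplus B_j$ is a direct sum of invertible matrices, so it is a quasiaffinity. But $C=\bigoplus C_j$, and by Proposition 1 each $C_j$ is nonzero. So $C$ has infinite rank.

*One large polynomial space.* To keep the rank at one, fix $\xi\in\ell^2(\Lambda)$ and let $M$ be the closure of $\{p(K)\xi:p\in\mathbb C[z]\}$. This is the limit of the spaces $M_n=\mathrm{span}\{\xi,K\xi,\dots,K^{n-1}\xi\}$, for each of which $C$ has rank at most one. But $KM\subset M$, so $C=0$ in the limit, and by Proposition 1 also $B=0$. The one direction that was leaving $M_n$ has been pushed off to infinity, and everything is lost with it.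

So we need a sequence of finite stages, each with $\mathrm{rank}\,C\le1$, that converges in *norm*, in such a way that nothing is lost. There is a further difficulty. At each stage $B$ will be invertible, with some smallest singular value $\sigma_i>0$. An injective compact operator on an infinite-dimensional space is not bounded below, so we cannot expect the limit of $B$ to inherit a uniform lower bound. Injectivity must come from making the later errors small compared with the current $\sigma_i$.

Two things make this possible. First, suppose $P_i$ is the projection at stage $i$, and enlarge it by a *coordinate* projection on the new coordinates. A coordinate projection commutes with $K$, so this costs nothing in the rank of $C$. It does spoil $B$, since nothing in the new coordinates is moved; it must then be perturbed slightly to repair $B$ without raising the rank of $C$. Second, the polynomial recipe can be widened to a recipe with many parameters. Instead of polynomials $p$ we use the functions $u\,p/m$ with weights $u$ and a denominator $m$. Under multiplication by $z$, this space still loses only one direction. And if we place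 a zero of $m$ very near a new eigenvalue $t$ and take a small weight there, the space contains a vector very close to $e_t$. So the wider recipe produces arbitrarily small perturbations of "old space plus coordinate space", and each of them has $\mathrm{rank}\,C\le1$ and $B$ invertible.

A toy case of the second point: two points $t\ne t'$, weights $\delta$ at both, denominator $z-\mu$ with $\mu=t-\delta^2$, and constant numerator $\delta$. The resulting vector has coordinate $\delta\cdot\delta/\delta^2=1$ at $t$ and $\delta^2/(t'-t+\delta^2)$ at $t'$. It tends to $e_t$ as $\delta\to0$.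

## Exhausting a generic set by unisolvent sets

The finite stages need finite sets on which $W_n$ is determined by its values and no value is redundant.

**Definition.** A finite set $S$ with $|S|=2n$ is *unisolvent* if the evaluation map $W_n\to\mathbb C^S$ is bijective. Since $\dim W_n=2n=|S|$, this is equivalent to: no nonzero $f\in W_n$ vanishes on $S$.

We saw that $\{1,-1,i,2i\}$ is unisolvent ($n=2$). The set $\{1,-1,i,-i\}$ is not, because $\bar z z-1\in W_2$ vanishes on it.

Write $\mathrm{ev}_s$ for the functional $f\mapsto f(s)$. A set $\{\mathrm{ev}_s:s\in X\}$ spans the dual space $W_n^*$ if and only if no nonzero $f\in W_n$ vanishes on $X$, since a subspace of the dual of a finite-dimensional space is everything exactly when its common kernel is $0$. In particular, $S$ with $|S|=2n$ is unisolvent if and only if $\{\mathrm{ev}_s:s\in S\}$ is a basis of $W_n^*$.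

**Lemma 5.** If $\Lambda$ is countable and generic, there are finite sets $S_1\subsetneq S_2\subsetneq\cdots$ with $\bigcup S_i=\Lambda$, $|S_i|=2n_i$, and each $S_i$ unisolvent.

*Proof.* The point is to enlarge a given unisolvent set so that it swallows a prescribed point. We start with any two distinct points of $\Lambda$; they form a unisolvent set with $n=1$, because if $a\bar z-b$ vanishes at two distinct points, subtraction gives $a=0$, and then $b=0$.

Let $S\subset\Lambda$ be unisolvent, $|S|=2n$, and let $\lambda\in\Lambda\setminus S$. Put $N=2n+1$. The functionals $\mathrm{ev}_s$, $s\in S$, are linearly independent on $W_n$, hence also on the larger space $W_N$. Moreover, $\mathrm{ev}_\lambda$ is not in their span on $W_N$: the polynomial $g(z)=\prod_{s\in S}(z-s)$ has degree $2n=N-1$, so it lies in $W_N$; it vanishes on $S$, and $g(\lambda)\ne0$. So $\{\mathrm{ev}_t:t\in S\cup\{\lambda\}\}$ is linearly independent on $W_N$. Because $\Lambda$ is generic, the evaluations at points of $\Lambda$ span $W_N^*$, so this independent set extends to a basis $\{\mathrm{ev}_t:t\in S'\}$ of $W_N^*$ with $S\cup\{\lambda\}\subset S'\subset\Lambda$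 and $|S'|=2N$. Then $S'$ is unisolvent.

Iterate, each time taking for $\lambda$ the first element, in a fixed enumeration of $\Lambda$, not yet included. Then $\bigcup S_i=\Lambda$. $\square$

## Rational functions on a unisolvent set

We begin the proof of Theorem 2. Fix $\Lambda$, $K$, and $S_i,n_i$ as in Lemma 5. Let $H_i=\mathrm{span}\{e_\lambda:\lambda\in S_i\}$, let $Q_i$ be the projection onto $H_i$, and let $K_i=K|_{H_i}$. For $\Delta\subset\Lambda$ let $E_\Delta$ be the coordinate projection onto $\overline{\mathrm{span}}\{e_\lambda:\lambda\in\Delta\}$; it commutes with $K$ and $K^*$.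

This section builds, on each $H_i$, projections with the required finite-dimensional properties and with free parameters. A pair $(u,m)$ is *admissible at stage $i$* if $u=(u_s)_{s\in S_i}$ has all entries nonzero and $m$ is a monic polynomial of degree $n_i$ with no zeros in $\Lambda$. Given such a pair, put $n=n_i$,
$$M_i=\Big\{\Big(\frac{u_s\,p(s)}{m(s)}\Big)_{s\in S_i}:\ \deg p\le n-1\Big\}\subset H_i, \tag{3}$$
and let $P_i$ be the projection of $H_i$ onto $M_i$. We write the vector in (3) as $up/m$. For instance, with $S_i=\{1,-1,i,2i\}$ and $u_s=m(s)$ for $s\in S_i$, we recover the space $M$ of the opening example.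

A polynomial of degree at most $n-1$ that vanishes at $2n$ points is $0$, so $p\mapsto up/m$ is injective and $\dim M_i=n$. Hence also $\dim(H_i\ominus M_i)=2n-n=n$.

**Lemma 6.** For every admissible pair at stage $i$:

(i) $\mathrm{rank}\,(I-P_i)K_iP_i\le1$;

(ii) $(I-P_i)K_i^*P_i:M_i\to H_i\ominus M_i$ is invertible;

(iii) $(I-P_i)K_iP_i\ne0$.

*Proof.* (i) Multiplication by $z$ raises the degree of $p$ by one; dividing by $m$ brings it back at the cost of a multiple of one fixed vector. For $\deg p\le n-1$ write $zp=c\,m+p_1$ with $c\in\mathbb C$ and $\deg p_1\le n-1$, which is possible since $m$ is monic of degree $n$. Then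
$$K_i(up/m)=c\,u+up_1/m .$$
So $K_iM_i\subset M_i+\mathbb Cu$, and (i) follows.

(ii) Since the two spaces have the same dimension $n$, injectivity suffices. Let $x=up/m\in M_i$ with $(I-P_i)K_i^*x=0$, that is, $K_i^*x\in M_i$, say $K_i^*x=uq/m$ with $\deg q\le n-1$. Compare coordinates at $s\in S_i$ and cancel $u_s/m(s)\neq0$: this gives $\bar s\,p(s)=q(s)$ for all $s\in S_i$. So $\bar zp-q\in W_n$ vanishes on the unisolvent set $S_i$, whence $p=0$ and $x=0$.

(iii) If $(I-P_i)K_iP_i$ were $0$, Proposition 1 in $H_i$ would give $P_iK_i(I-P_i)=0$. But this operator is the adjoint of the one in (ii), which is invertible between spaces of dimension $n\ge1$. $\square$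

Let $\sigma_i>0$ be the smallest singular value of $(I-P_i)K_i^*P_i:M_i\to H_i\ominus M_i$. Since the two spaces have equal finite dimension, $\sigma_i$ is also the smallest singular value of the adjoint $P_iK_i(I-P_i):H_i\ominus M_i\to M_i$. Therefore
$$\|(I-P_i)K_i^*P_iv\|\ge\sigma_i\|P_iv\|,\qquad \|P_iK_i(I-P_i)v\|\ge\sigma_i\|(I-P_i)v\|\qquad(v\in H_i). \tag{4}$$

## Poles close to new eigenvalues

The purpose of this section is to pass from stage $i$ to stage $i+1$ with the new projection as close as we like to the old one plus a coordinate projection. Let $\Delta_i=S_{i+1}\setminus S_i$. It has even cardinality $2k_i$ with $k_i=n_{i+1}-n_i$; split it once and for all as $\Delta_i=\Delta_i^+\sqcup\Delta_i^-$ with $|\Delta_i^\pm|=k_i$. Note $H_{i+1}=H_i\oplus\mathrm{span}\{e_t:t\in\Delta_i\}$.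

**Lemma 7.** Given an admissible pair $(u,m)$ at stage $i$ and $\varepsilon>0$, there is an admissible pair $(u',m')$ at stage $i+1$ such that, on $H_{i+1}$,
$$\|P_{i+1}-P_i\oplus E_{\Delta_i^+}\|<\varepsilon .$$

Here $E_{\Delta_i^+}$ is taken on the second summand of $H_{i+1}=H_i\oplus\mathrm{span}\{e_t:t\in\Delta_i\}$. The limiting projection itself would have a useless $B$ on the new coordinates, since $E_{\Delta_i^+}$ commutes with $K$. But each approximant is of the form (3), and so has all the properties in Lemma 6.

*Proof.* Put $n=n_i$, $k=k_i$ and $\Delta_i^+=\{t_1,\dots,t_k\}$.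

**Step 1: the new parameters.** For $\delta>0$ set
$$u'_s=u_s\ (s\in S_i),\qquad u'_t=\delta\ (t\in\Delta_i),\qquad \mu_l=t_l-\delta^2,\qquad m'(z)=m(z)\prod_{l=1}^k(z-\mu_l).$$
All entries of $u'$ are nonzero, and $m'$ is monic of degree $n+k=n_{i+1}$. If $\mu_l\in\Lambda$, then $\delta^2\in\{t_l-\lambda:\lambda\in\Lambda\}$, a countable set; so after excluding countably many $\delta$, $m'$ has no zeros in $\Lambda$ and $(u',m')$ is admissible at stage $i+1$. For such $\delta$, the space $M_{i+1}=\{u'p/m':\deg p\le n+k-1\}$ has dimension $n+k$.

**Step 2: $n$ vectors that converge to a basis of $M_i$.** For $0\le a\le n-1$ take $p=z^a\prod_l(z-\mu_l)$, of degree at most $n+k-1$. Then $u'p/m'=u'z^a/m$ has coordinates $u_ss^a/m(s)$ at $s\in S_i$ and $\delta t^a/m(t)$ at $t\in\Delta_i$; here $m(t)\neq0$ because $m$ has no zeros in $\Lambda$. As $\delta\to0$ it converges to $(us^a/m)_{s\in S_i}\oplus0$. These $n$ limits form a basis of $M_i$, by (3).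

**Step 3: $k$ vectors that converge to $e_{t_1},\dots,e_{t_k}$.** For $1\le l\le k$ take $p=\delta\,m'/(z-\mu_l)$, of degree $n+k-1$. Then $u'p/m'=\delta u'/(z-\mu_l)$. Its coordinate at $t_l$ is $\delta\cdot\delta/(t_l-\mu_l)=\delta^2/\delta^2=1$. At $s\in S_i$ the coordinate is $\delta u_s/(s-t_l+\delta^2)=O(\delta)$, because $s\ne t_l$. At $t\in\Delta_i\setminus\{t_l\}$ it is $\delta^2/(t-t_l+\delta^2)=O(\delta^2)$. So the vector converges to $e_{t_l}$.

**Step 4: convergence of the projections.** Let $X_\delta$ be the matrix whose columns are the $n+k$ vectors of Steps 2 and 3, and $X_0$ the matrix of their limits. The columns of $X_0$ form a basis of $M_i\oplus\mathrm{span}\{e_{t_1},\dots,e_{t_k}\}$, so $\det X_0^*X_0\ne0$. By continuity $\det X_\delta^*X_\delta\neq0$ for small $\delta$, so the columns of $X_\delta$ are linearly independent. They lie in $M_{i+1}$, whose dimension is $n+k$, so they form a basis of it. The orthogonal projection onto the column space of $X$ is $X(X^*X)^{-1}X^*$, which depends continuously on $X$ where $\det X^*X\neq0$. Hence $P_{i+1}\to P_i\oplus E_{\Delta_i^+}$ in norm as $\delta\to0$ through allowed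 values, and a small allowed $\delta$ gives the pair we want. $\square$

## The norm limit and the proof of Theorem 2

**Step 1: construction of $P$.** We now choose the errors: each must be small compared with all the lower bounds already in hand. Start with any admissible pair at stage $1$. Let $c=\|(I-P_1)K_1P_1\|$, which is positive by Lemma 6(iii). Having constructed stages $1,\dots,i$, and hence $\sigma_1,\dots,\sigma_i$, apply Lemma 7 with
$$\varepsilon_i=\frac{2^{-i-1}\min(\sigma_1,\dots,\sigma_i,c)}{1+\|K\|} .$$
To compare all stages in a single space, fill up with coordinate projections: put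
$$R_i=E_{\bigcup_{k\ge i}\Delta_k^+},\qquad \tilde P_i=P_i\oplus R_i\quad\text{on }\ell^2(\Lambda)=H_i\oplus H_i^\perp ,$$
where the summand $R_i$ is understood on $H_i^\perp$. Since $R_i=E_{\Delta_i^+}\oplus R_{i+1}$,
$$\|\tilde P_{i+1}-\tilde P_i\|=\|P_{i+1}-P_i\oplus E_{\Delta_i^+}\|<\varepsilon_i .$$
As $\sum\varepsilon_i<\infty$, $\tilde P_i$ converges in norm to some $P$, and $P^2=P=P^*$ in the limit. For $j\ge i$ the minimum in $\varepsilon_j$ is at most the minimum in $\varepsilon_i$, and $\sum_{j\ge i}2^{-j-1}=2^{-i}$, so
$$\|P-\tilde P_i\|\le\sum_{j\ge i}\varepsilon_j\le\frac{2^{-i}\min(\sigma_i,c)}{1+\|K\|}. \tag{5}$$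

**Step 2: corners depend continuously on the projection.** We need the quantitative form. For projections $P,P'$ and bounded $T$,
$$(I-P')TP'-(I-P)TP=(I-P')T(P'-P)+(P-P')TP ,$$
and therefore
$$\|(I-P')TP'-(I-P)TP\|\le2\|T\|\,\|P-P'\| . \tag{6}$$
Exchanging $P,P'$ with $I-P,I-P'$ gives the same bound for $\|P'T(I-P')-PT(I-P)\|$.

**Step 3: corners of $\tilde P_i$.** The filling must be invisible. Both $K$ and $\tilde P_i$ respect the decomposition $H_i\oplus H_i^\perp$, and $R_i$ commutes with $K$ and $K^*$, so all off-diagonal corners on $H_i^\perp$ vanish:
$$(I-\tilde P_i)K\tilde P_i=(I-P_i)K_iP_i\oplus0, \tag{7}$$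
$$(I-\tilde P_i)K^*\tilde P_i=(I-P_i)K_i^*P_i\oplus0,\qquad \tilde P_iK(I-\tilde P_i)=P_iK_i(I-P_i)\oplus0. \tag{8}$$

**Step 4: $\mathrm{rank}\,(I-P)KP=1$.** By (7) and Lemma 6(i), the operators $(I-\tilde P_i)K\tilde P_i$ have rank at most $1$, and by (6) they converge in norm to $(I-P)KP$. A norm limit $T$ of operators $T_i$ of rank at most $1$ has rank at most $1$: otherwise there would be $x_1,x_2$ with $Tx_1,Tx_2$ linearly independent, so with nonzero Gram determinant, and then $T_ix_1,T_ix_2$ would have nonzero Gram determinant for large $i$. To see that the limit is not $0$, use (5) and (6) with $i=1$: $(I-P)KP$ differs from $(I-\tilde P_1)K\tilde P_1$, an operator of norm $c$, by at most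
$$2\|K\|\cdot\frac{c/2}{1+\|K\|}<c .$$
So the rank is exactly $1$.

**Step 5: (Q1).** Here the choice of $\varepsilon_i$ relative to $\sigma_i$ is used. Let $x\in\mathrm{ran}\,P$ with $(I-P)K^*x=0$, that is, $(I-P)K^*Px=0$. By (8), $(I-\tilde P_i)K^*\tilde P_ix=(I-P_i)K_i^*P_iQ_ix$. So by (4), then (6) with $T=K^*$, then (5),
$$\sigma_i\|P_iQ_ix\|\le\|(I-\tilde P_i)K^*\tilde P_ix\|=\big\|\big[(I-\tilde P_i)K^*\tilde P_i-(I-P)K^*P\big]x\big\|\le2\|K\|\,\|P-\tilde P_i\|\,\|x\|\le2\cdot2^{-i}\sigma_i\|x\| .$$
Divide by $\sigma_i$: $P_iQ_ix\to0$. On the other hand, $P_iQ_ix=Q_i\tilde P_ix$, and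
$$\|Q_i\tilde P_ix-x\|\le\|\tilde P_ix-Px\|+\|Q_ix-x\|\to0,$$
because $Px=x$, $\tilde P_i\to P$ in norm, and $Q_i\to I$ strongly (as $\bigcup S_i=\Lambda$). Hence $x=0$.

**Step 6: (Q2).** The argument is the mirror image. Let $y\in\mathrm{ran}(I-P)$ with $PKy=0$, that is, $PK(I-P)y=0$. By (8), $\tilde P_iK(I-\tilde P_i)y=P_iK_i(I-P_i)Q_iy$, so by (4), the second version of (6), and (5),
$$\sigma_i\|(I-P_i)Q_iy\|\le\|\tilde P_iK(I-\tilde P_i)y\|\le2\|K\|\,\|P-\tilde P_i\|\,\|y\|\le2\cdot2^{-i}\sigma_i\|y\| .$$
So $(I-P_i)Q_iy\to0$. But $(I-P_i)Q_iy=Q_i(I-\tilde P_i)y\to(I-P)y=y$. Hence $y=0$.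

By (Q1) and (Q2), $PK(I-P)$ is a quasiaffinity. This proves Theorem 2, and with it Corollary 3 and the affirmative answer. $\blacksquare$

## Multiplicities up to $r$: from spectrum to projection

We turn to Theorem 4 and first prove (2)$\Rightarrow$(1), in the general form: $K$ is compact normal, all eigenvalues have multiplicity at most $r$ (including $\dim\ker K\le r$), and $\sigma_p(K)$ is generic. The plan is to split $K$ into $r$ diagonal operators with simple generic spectrum and to apply Theorem 2 to each. For this we must be able to distribute the eigenvalues among $r$ generic sets, even if all of them are simple.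

**Lemma 8.** A countable generic set $\Lambda$ contains $r$ pairwise disjoint generic subsets, for any $r\ge1$.

*Proof.* Choose inductively pairwise disjoint finite sets $F_1,F_2,\dots\subset\Lambda$ such that no nonzero $f\in W_n$ vanishes on $F_n$. This is possible: $\Lambda\setminus(F_1\cup\dots\cup F_{n-1})$ is generic, since only finitely many points were removed; so the evaluations at its points span the finite-dimensional space $W_n^*$, and finitely many of them already span. Put $G_i=\bigcup_{n\equiv i\,(\mathrm{mod}\ r)}F_n$ for $i=1,\dots,r$. These sets are disjoint. A nonzero $f\in W_n$ lies in $W_{n'}$ for some $n'\ge n$ with $n'\equiv i$ modulo $r$, so it does not vanish identically on $F_{n'}\subset G_i$. Hence each $G_i$ is generic. $\square$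

*Proof of (2)$\Rightarrow$(1).* The set $\Lambda=\sigma_p(K)$ is bounded and countable. By Lemma 8 choose disjoint generic sets $G_1,\dots,G_r\subset\Lambda$. For $\lambda\in\Lambda$ of multiplicity $m(\lambda)$, $1\le m(\lambda)\le r$, choose $J(\lambda)\subset\{1,\dots,r\}$ with $|J(\lambda)|=m(\lambda)$ and with $i\in J(\lambda)$ whenever $\lambda\in G_i$. This is possible because $\lambda$ lies in at most one $G_i$. Let $\Lambda_i=\{\lambda\in\Lambda:i\in J(\lambda)\}$. It contains $G_i$, so it is generic, and it is bounded and countable.

Since $K$ is compact and normal, $\mathcal H$ is the orthogonal sum of the eigenspaces. Index an orthonormal basis of each $\ker(K-\lambda)$ by $J(\lambda)$, and collect the basis vectors with index $i$. This shows that $K$ is unitarily equivalent to $K_1\oplus\dots\oplus K_r$, where $K_i$ is diagonal with simple eigenvalues $\Lambda_i$. Theorem 2 gives projections $P_i$ for $K_i$. Put $P=\bigoplus P_i$. Then $(I-P)KP$ is a direct sum of $r$ operators of rank one, so it has rank $r$. And $PK(I-P)$ is a finite direct sum of quasiaffinities, hence injective with dense range. $\square$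

## The Fredholm index bounds multiplicities, and one relation $\bar z p=q$ is an obstruction

Finally we prove (1)$\Rightarrow$(2). Let $K$ be compact normal, not necessarily injective, $\mathrm{rank}\,C=r<\infty$, and let $B$ be a quasiaffinity. As noted after (Q2), $\dim M=\dim M^\perp$, so both are infinite. We show that every nonzero eigenvalue has multiplicity at most $r$ and that $\sigma_p(K)$ is generic. For injective $K$ every eigenvalue is nonzero, so this is exactly (2).

We use these facts about normal operators and indices. For normal $K$, $\ker(K-\lambda)=\ker(K^*-\bar\lambda)$. If $A$ is compact and $\lambda\ne0$, then $A-\lambda$ is Fredholm of index $0$, where the index is the dimension of the kernel minus the codimension of the range. The index of a product of Fredholm operators is the sum of their indices.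

**Step 1: multiplicities.** The idea is to compute the codimension of one range in two ways. Let $\lambda\ne0$ and $E=\ker(K-\lambda)=\ker(K^*-\bar\lambda)$; $m=\dim E$ is finite because $K$ is compact. If $x\in E\cap M$, then $K^*x=\bar\lambda x\in M$, so $x=0$ by (Q1). If $y\in E\cap M^\perp$, then $Ky=\lambda y\in M^\perp$, so $y=0$ by (Q2). Thus
$$E\cap M=0,\qquad E\cap M^\perp=0. \tag{9}$$
Let $M_1=\ker C\subset M$, of codimension $r$ in $M$. For $x\in M_1$ we have $Kx=Ax+Cx=Ax$, so
$$(A-\lambda)x=(K-\lambda)x\in M\cap\mathrm{ran}(K-\lambda)\subset M\cap E^\perp=M\ominus PE .$$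
The inclusion holds because $\mathrm{ran}(K-\lambda)\subset\ker(K^*-\bar\lambda)^\perp=E^\perp$. The last equality holds because $\langle y,e\rangle=\langle y,Pe\rangle$ for $y\in M$, $e\in E$. By (9), $P$ is injective on $E$, so $\dim PE=m$. Hence $(A-\lambda)M_1$ has codimension at least $m$ in $M$.

On the other hand, $A$ is compact on $M$, so $A-\lambda$ is Fredholm of index $0$; the inclusion $M_1\to M$ is Fredholm of index $-r$. So the restriction $(A-\lambda)|_{M_1}:M_1\to M$ is Fredholm of index $-r$. It is injective: if $x\in M_1$ and $(A-\lambda)x=0$, then $(K-\lambda)x=0$, so $x\in E\cap M=0$. Therefore its range has codimension exactly $r$, and $m\le r$.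

**Step 2: a relation gives an operator identity.** We argue for genericity by contradiction. Suppose a nonzero $f=\bar zp-q$ vanishes on $\sigma_p(K)$. If $p=0$, then $q\ne0$ vanishes on $\sigma_p(K)$, and we replace $f$ by $\bar zq$. So we may assume $p\ne0$. On an eigenvector for $\lambda$, $K^*p(K)$ acts as $\bar\lambda p(\lambda)=q(\lambda)$, as does $q(K)$. Since $K$ is diagonalizable,
$$K^*p(K)=q(K). \tag{10}$$

**Step 3: $p(K)P$ has finite rank.** This step plays the finite rank of $C$ against the injectivity of $B^*$. First, $(I-P)g(K)P$ has finite rank for every polynomial $g$. It suffices to treat $g=z^j$. For $j=0$ the operator is $0$, and the induction step is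
$$(I-P)K^{j+1}P=[(I-P)KP]K^jP+(I-P)K[(I-P)K^jP],$$
where both bracketed factors have finite rank. Now, by (10),
$$(I-P)q(K)P=(I-P)K^*p(K)P=B^*[Pp(K)P]+(I-P)K^*[(I-P)p(K)P].$$
The left side and the last term have finite rank, so $B^*[Pp(K)P]$ has finite rank. Since $B^*$ is injective on $M$, $Pp(K)P$ has finite rank too. Adding $(I-P)p(K)P$, we see that $p(K)P$ has finite rank.

**Step 4: contradiction.** By Step 3, $M\cap\ker p(K)$ has finite codimension in the infinite-dimensional space $M$, so it is infinite-dimensional. On the other hand,
$$\ker p(K)=\bigoplus_{p(\lambda)=0}\ker(K-\lambda),$$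
a finite orthogonal sum because $p\ne0$, in which all summands with $\lambda\ne0$ are finite-dimensional. Let $F$ be the sum of the latter. The orthogonal projection of $M\cap\ker p(K)$ to the finite-dimensional space $F$ has a nonzero kernel. A nonzero vector $x$ in this kernel lies in $M$ and in $\ker p(K)$ and is orthogonal to $F$. So $p(0)=0$ and $x\in M\cap\ker K$. By normality $K^*x=0\in M$, so (Q1) gives $x=0$, a contradiction. Hence $\sigma_p(K)$ is generic. This completes the proof of Theorem 4. $\blacksquare$

Consider an injective compact normal $K$ with simple eigenvalues. If some $P$ makes the rank of $(I-P)KP$ finite and $PK(I-P)$ a quasiaffinity, the rank is some $r\ge1$ by Proposition 1, so $\sigma_p(K)$ is generic by Theorem 4. Conversely, if $\sigma_p(K)$ is generic, a suitable $P$ exists with rank $1$. So a suitable $P$ exists, for some finite rank or equivalently for rank $1$, if and only if the eigenvalues do not all satisfy a single nontrivial relation $\bar z\,p(z)=q(z)$. It fails when all but finitely many eigenvalues lie on one line or one circle: multiply the equation of the line or circle, written as an element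 of $W_2$, by $\prod(z-s)$ over the exceptional eigenvalues $s$. It holds for $\{1/n\}\cup\{i/n\}$.
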